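\title{Robust $\ell_0$-low rank approximation over finite fields\\ with an exponent linear in the rank}

\begin{abstract}
Given an $m\times n$ matrix over $\mathrm{GF}(p)$, can one delete at most $\ell$ columns and change at most $B$ entries so that the rank becomes at most $k$? We give a deterministic algorithm with running time $f(k,p,B)\cdot n^{k+\min\{2k,\,2B/3\}}\cdot(nm)^{O(1)}$, so the degree of the polynomial is at most $3k+O(1)$, independently of $p$. The main point is that in a cheapest solution the rows in which a basis of columns must be corrected are fractionally covered, with weight at most $2k$, by small sets that can be read off the input. Under the Exponential Time Hypothesis the degree cannot be $o(k)$, for any fixed $p$ and $B$, and if $p$ is part of the input the problem is W[1]-hard in the parameter $B$ already for $k=1$.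
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $p$ be a prime and $\mathrm{GF}(p)$ the field of order $p$. For a matrix $M$ let $\|M\|_0$ be the number of its nonzero entries, and for a set $O$ of columns of a matrix $A$ let $A^{-O}$ be the matrix obtained by deleting them.

\medskip
\noindent\textsc{Robust $\ell_0$-Low Rank Approximation}.
\emph{Input:} an $m\times n$ matrix $A$ over $\mathrm{GF}(p)$ and nonnegative integers $k,\ell,B$.
\emph{Question:} is there a set $O$ of at most $\ell$ columns of $A$ and a matrix $L$ over $\mathrm{GF}(p)$, of the same dimensions as $A^{-O}$, with $\operatorname{rank}(L)\le k$ and $\|A^{-O}-L\|_0\le B$?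
\medskip

We call such a pair $(O,L)$ a \emph{solution}, the number $\|A^{-O}-L\|_0$ its \emph{cost}, and the nonzero entries of $A^{-O}-L$ its \emph{errors}. The problem allows two kinds of damage to a matrix of rank $k$: up to $\ell$ columns may be arbitrary (the outliers), and in the remaining columns up to $B$ single entries may be wrong.

Two extreme cases are easy to understand. If $k=0$, then $L=0$, and one deletes the $\ell$ columns with the most nonzero entries. If $B=0$, the kept columns must themselves span a space of dimension at most $k$; one tries every set of at most $k$ columns as a basis and counts the columns in its span, which takes $n^{k}(nm)^{O(1)}$ field operations. The question is what happens when rank and errors interact.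

Recall that a problem with a parameter $\kappa$ is \emph{fixed-parameter tractable} (in FPT) if it is solvable in time $f(\kappa)\cdot|x|^{O(1)}$ on inputs $x$, with $f$ computable. A \emph{parameterized reduction} maps an instance $(x,\kappa)$, in time $f(\kappa)\cdot|x|^{O(1)}$, to an equivalent instance whose parameter is bounded by a computable function of $\kappa$. A problem is \emph{W[1]-hard} if every problem of the class W[1] has a parameterized reduction to it; if a W[1]-hard problem is in FPT, then FPT${}={}$W[1]. The \emph{Exponential Time Hypothesis} (ETH) says that for some $\delta>0$ satisfiability of 3-CNF formulas with $N$ variables cannot be decided in time $O(2^{\delta N})$.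

The following facts are recorded by Bandyapadhyay, Fomin, Golovach and Simonov \cite{BFGS}.
\begin{enumerate}
\item Via a reduction to a more general problem, \textsc{Constrained Clustering with Outliers}, the problem is solvable in time $f(k,p,B)\cdot(nm)^{g(k,p)}$ with $f,g$ computable. The exponent $g(k,p)$ produced by this reduction depends exponentially on $k$, even for constant $p$.
\item For $p=2$ and $\ell=0$ the problem is NP-complete already for $k=2$, and W[1]-hard when parameterized by $B$.
\item For $p=2$ and $B=0$ the problem is W[1]-hard when parameterized by $k$, and also when parameterized by $n-\ell$.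
\end{enumerate}
By the second fact the factor $f$ must depend on $B$ unless P${}={}$NP, and by the third the exponent must depend on $k$ unless FPT${}={}$W[1]. So the shape $f(k,p,B)\cdot(nm)^{h(k,p)}$ is the right one, and what remains is the growth of $h$. The question posed in \cite{BFGS} is whether, for each fixed $p$, the exponent $h(k,p)$ can be made polynomial, or even linear, in $k$. The case $B=0$ above has exponent $k+O(1)$, which suggests the optimistic answer, and this answer is correct. We work in the usual RAM model, and all algorithms are deterministic.

\begin{theorem}\label{thm:alg}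
Let $\tau=\min\{2k,\,2B/3\}$. There is a deterministic algorithm that solves \textsc{Robust $\ell_0$-Low Rank Approximation} over $\mathrm{GF}(p)$ in time
\[
f(k,p,B)\cdot n^{k+\tau}\cdot(nm)^{O(1)},\qquad f(k,p,B)=p^{O(k(B+1))}\,2^{O(B^2\log(B+2))},
\]
with absolute implied constants. In particular the exponent is at most $3k+O(1)$, and for $B=0$ it is $k+O(1)$.
\end{theorem}

Thus one may take $h(k,p)=3k+O(1)$, independent of $p$. Linear growth is optimal, and the dependence on $p$ cannot also be removed from $f$.

\begin{theorem}\label{thm:eth}
Assume ETH. For every prime $p$ and every fixed $B_0\ge0$, the problem over $\mathrm{GF}(p)$ restricted to $B=B_0$ has no algorithm running in time $f(k)\cdot(nm)^{o(k)}$ with $f$ computable.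
\end{theorem}

\begin{theorem}\label{thm:p}
If the prime $p$ is part of the input, even with $p$ polynomially bounded in the input size, the problem is W[1]-hard parameterized by $B$ already for $k=1$. Hence, unless FPT${}={}$W[1], no algorithm runs in time $f(k,B)\cdot(nmp)^{h(k)}$ with $f$ computable.
\end{theorem}

Section~\ref{sec:rank1} isolates the difficulty and resolves it by hand for $p=2$, $k=1$. Sections \ref{sec:structure}--\ref{sec:alg} prove Theorem~\ref{thm:alg}, and Sections \ref{sec:eth} and \ref{sec:p} prove the two lower bounds.

\section{The difficulty, and the case of rank one}\label{sec:rank1}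

We write $[b]=\{1,\dots,b\}$. The columns of $A$ are $a_1,\dots,a_n$, the entry of a vector $a$ in row $j$ is $a[j]$, its support $\operatorname{supp}(a)$ is the set of rows $j$ with $a[j]\ne0$, and $\varepsilon_j$ is the $j$-th unit vector. For a subspace $S\subseteq\mathrm{GF}(p)^m$ let $\operatorname{dist}(a,S)=\min_{z\in S}|\operatorname{supp}(a-z)|$ be the Hamming distance from $a$ to $S$. If $\ell\ge n$ the answer is yes, so we assume $\ell<n$. The first observation is that the outliers need not be searched for: they are determined by the column space of $L$.

\begin{lemma}\label{lem:subspace}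
The instance is a yes-instance if and only if there is a subspace $S$ with $\dim S\le k$ such that the $n-\ell$ smallest among the numbers $\operatorname{dist}(a_i,S)$, $i\in[n]$, sum to at most $B$. If $(O,L)$ is a solution, the column space of $L$ is such a subspace.
\end{lemma}

\begin{proof}
Given $S$, keep the $n-\ell$ columns closest to $S$ and let $L$ consist of nearest vectors of $S$. Conversely, let $(O,L)$ be a solution and $S$ the column space of $L$. The distances of the kept columns to $S$ sum to at most $B$, and at least $n-\ell$ columns are kept, so the $n-\ell$ smallest distances sum to at most $B$.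
\end{proof}

So the task is to list few candidates for $S$. As for $B=0$, one can guess at most $k$ columns of $A$ whose counterparts in $L$ form a basis of $S$; we call them \emph{anchors}. They must then be corrected: one has to guess the set $R$ of rows in which some anchor has an error, and the values of these errors. There are at most $B$ such rows, so the values cost a factor $p^{kB}$, which is harmless. The rows cost a factor $m^{B}$, which is not. \emph{The whole problem is to find $R$ among $f(k,p,B)\cdot n^{O(k)}$ candidates.}

For an arbitrary solution this is hopeless. If $p=2$, $k=1$ and $A$ has two equal columns $a$, then $L=(z,z)$ is a solution for every $z$ that differs from $a$ in at most $B/2$ rows, and nothing in $A$ singles out these rows. We therefore look only for a solution of minimum cost, where every error of an anchor has to be forced by other columns.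

Let $p=2$, $k=1$, and let $(O,L)$ be a cheapest solution with $\operatorname{rank}(L)=1$. Every column of $L$ is $0$ or one fixed vector $z$; let $N$ be the set of kept columns approximated by $z$, and take an anchor in $N$, say $a_1$. Then $R=\operatorname{supp}(a_1-z)$. Changing $z[j]$ affects only the columns in $N$, so by minimality $z[j]$ is a majority value of row $j$ on $N$. Hence in each row $j\in R$, where $a_1$ disagrees with $z$, at least half of the columns in $N$ disagree with $a_1$. In terms of the differences $d_i=a_i-a_1$ ($i\in N$): each $j\in R$ lies in $\operatorname{supp}(d_i)$ for at least half of the $i\in N$. These supports are visible in the input, and they have size at most $B$, because $d_i=(a_i-z)-(a_1-z)$ vanishes in rows without errors.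

If $R$ were always contained in the union of a bounded number $t$ of these supports, we could guess them in $n^t$ ways and then guess $R$ inside a set of size at most $tB$. The next example shows that no bound on $t$ is available, and what is available instead.

\begin{definition}
Let $R$ be a finite set and $(F_i)_{i\in I}$ a finite family of sets. A \emph{fractional cover} of $R$ by $(F_i)$ is a family of reals $w_i\ge0$ with $\sum_{i:\,j\in F_i}w_i\ge1$ for every $j\in R$. Its \emph{weight} is $\sum_iw_i$.
\end{definition}

\begin{example}\label{ex:majority}
Let $t\ge1$, $p=2$, $k=1$, $\ell=0$, $n=2t+3$ and $B=(t+1)\binom{2t+3}{t+1}$. Let $A$ have one row for each $(t+1)$-element set $T\subseteq[n]$, with entry $1$ exactly in the columns of $T$, followed by $B+1$ rows of ones. In a solution one of the last rows has no error, so $L$ has a row of ones; as $\operatorname{rank}(L)\le1$, all rows of $L$ are constant, that is, all columns of $L$ equal one vector $z$. Row $T$ costs $t+1$ if $z[T]=0$ and $t+2$ otherwise, so the only solution is $z=(0,\dots,0,1,\dots,1)$. By symmetry let the anchor be $a_1$. Then $R=\{T:1\in T\}$, and for $T\in R$ we have $d_i[T]\ne0$ if and only if $i\notin T$.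 For $t=1$ the rows of $R$ look as follows:
\[
\begin{array}{c|ccccc|cccc}
 & a_1&a_2&a_3&a_4&a_5& d_2&d_3&d_4&d_5\\ \hline
\{1,2\}&1&1&0&0&0&0&1&1&1\\
\{1,3\}&1&0&1&0&0&1&0&1&1\\
\{1,4\}&1&0&0&1&0&1&1&0&1\\
\{1,5\}&1&0&0&0&1&1&1&1&0
\end{array}
\]
No $t$ supports cover $R$: the differences $d_{i_1},\dots,d_{i_t}$ with distinct $i_1,\dots,i_t\neq 1$ all vanish in the row $\{1,i_1,\dots,i_t\}$. But each row of $R$ lies in $t+2$ supports, so the weights $1/(t+2)$ on $d_2,\dots,d_n$ form a fractional cover of weight $(2t+2)/(t+2)<2$.
\end{example}

In general, for $p=2$ and $k=1$, the weights $w_i=2/|N|$ on $N$ cover $R$ with total weight $2$, however large $B$ is. It remains to see why a fractional cover is as good as an integral one. We do not guess the columns that carry weight; there may be up to $B$ of them. We guess only the \emph{pattern} in which their supports meet $R$, which is a set system on at most $B$ points (in the table: the four triples in a four-element set), and we ask in how many ways this pattern can be placed on the rows of $A$ so that each of its sets falls into one of the at most $n$ small supports $\operatorname{supp}(a_i-a_1)$. An entropy inequality, Lemma~\ref{lem:shearer},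 bounds this number by $(nB^B)^{\tau}$ when the pattern has a fractional cover of weight $\tau$, just as if $\tau$ supports had been guessed. For the pattern in the table, $\tau=4/3$.

For larger $k$ the set $N$ of columns affected by a change depends on the row, and uniform weights no longer work. Section~\ref{sec:structure} finds weights of total at most $2k$, and Section~\ref{sec:count} carries out the counting.

\section{The structure of a cheapest solution}\label{sec:structure}

Throughout this section the instance is a yes-instance and $(O,L)$ is a solution of minimum cost. Let $J=[n]\setminus O$, let $l_i$ ($i\in J$) be the columns of $L$, and let $e_i=a_i-l_i$ be the error vectors. Call $i\in J$ \emph{clean} if $e_i=0$ and \emph{dirty} otherwise, and let $J_0$ and $J_1$ be the sets of clean and dirty columns; then $|J_1|\le B$.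

\subsection*{Anchors and residuals}
Let $s=\operatorname{rank}(L)\le k$. Choose a basis $l_{i_1},\dots,l_{i_r}$ of $\operatorname{span}(l_i:i\in J_0)$ with $i_1,\dots,i_r\in J_0$, and extend it to a basis $l_{i_1},\dots,l_{i_s}$ of the column space of $L$ with $i_{r+1},\dots,i_s\in J$. The indices $i_1,\dots,i_s$ are the \emph{anchors}. The last $k'=s-r$ of them are dirty, since the clean columns of $L$ lie in the span of the first $r$. Write
\[
l_i=\sum_{\alpha=1}^s c_i[\alpha]\,l_{i_\alpha},\qquad c_i\in\mathrm{GF}(p)^s\quad(i\in J).
\]
Then $c_{i_\alpha}$ is the $\alpha$-th unit vector, and for clean $i$ the last $k'$ coordinates of $c_i$ vanish. For each row $j$ collect the errors of the anchors in the vector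
\[
x_j=(e_{i_1}[j],\dots,e_{i_s}[j])\in\mathrm{GF}(p)^s,
\]
whose first $r$ coordinates vanish, and let $R=\{j\in[m]:x_j\ne0\}$. This is the set we want to find.

The vectors $e_i$ are unknown to an algorithm. What it can compute, once it knows the anchors and tries all $p^s$ coefficient vectors, is the result of using the \emph{uncorrected} anchors: the \emph{residual}
\[
d_i=a_i-\sum_\alpha c_i[\alpha]\,a_{i_\alpha}\qquad(i\in J).
\]
For $p=2$, $s=1$ and $i\in N$ this is the difference $a_i-a_1$ of Section~\ref{sec:rank1}. The residual of an anchor is $0$. Substituting $a_i=l_i+e_i$ and $a_{i_\alpha}=l_{i_\alpha}+e_{i_\alpha}$, the terms from $L$ cancel and $d_i=e_i-\sum_\alpha c_i[\alpha]e_{i_\alpha}$. With the standard bilinear form $\langle\cdot,\cdot\rangle$ this reads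
\begin{equation}\label{eq:res}
d_i[j]=e_i[j]-\langle c_i,x_j\rangle .
\end{equation}

\begin{lemma}\label{lem:small}
$|R|\le B$, and $|\operatorname{supp}(d_i)|\le B$ for all $i\in J$.
\end{lemma}

\begin{proof}
At most $B$ rows contain an error. In any other row $j$ we have $x_j=0$ and $e_i[j]=0$, so $j\notin R$, and $d_i[j]=0$ by \eqref{eq:res}.
\end{proof}

\subsection*{The exchange argument}
The majority argument compared $z[j]$ with the entry of the anchor. In general we compare row $j$ of $L$ with the row obtained by trusting all anchors in row $j$ and keeping the coefficients $c_i$. By \eqref{eq:res} the columns affected by this change are those in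
\[
N_j=\{i\in J:\langle c_i,x_j\rangle\ne0\}.
\]
The following lemma is the only place where minimality of the cost is used.

\begin{lemma}\label{lem:exchange}
Let $j\in R$. Then $\emptyset\ne N_j\subseteq J_1$, and at least $|N_j|/2$ indices $i\in N_j$ satisfy $d_i[j]\ne0$.
\end{lemma}

\begin{proof}
Some coordinate $x_j[\alpha]$ is nonzero, and $\langle c_{i_\alpha},x_j\rangle=x_j[\alpha]$, so $i_\alpha\in N_j$. If $i$ is clean, then $c_i$ is supported on the first $r$ coordinates and $x_j$ on the last $k'$, so $i\notin N_j$.

Let $l'_\alpha$ be the vector $l_{i_\alpha}$ with the entry in row $j$ replaced by $a_{i_\alpha}[j]$, and let $L'$ have the columns $\sum_\alpha c_i[\alpha]\,l'_\alpha$ ($i\in J$). Then $\operatorname{rank}(L')\le s\le k$, the matrices $L$ and $L'$ agree outside row $j$, and the entry of $A^{-O}-L'$ in row $j$ and column $i$ is $a_i[j]-\sum_\alpha c_i[\alpha]a_{i_\alpha}[j]=d_i[j]$. Since $L'$ is not cheaper than $L$,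
\[
\#\{i\in J:e_i[j]\ne0\}\le\#\{i\in J:d_i[j]\ne0\}.
\]
For $i\notin N_j$ we have $e_i[j]=d_i[j]$ by \eqref{eq:res}, so these indices contribute equally to both sides, and the inequality holds with $N_j$ in place of $J$. For $i\in N_j$ we have $e_i[j]\ne d_i[j]$, so at least one of the two is nonzero. Therefore
\[
2\,\#\{i\in N_j:d_i[j]\ne0\}\ge\#\{i\in N_j:d_i[j]\ne0\}+\#\{i\in N_j:e_i[j]\ne0\}\ge|N_j|.\qedhere
\]
\end{proof}

\subsection*{Weights of total $2k$}
By Lemma~\ref{lem:exchange}, row $j$ is covered as soon as every $i\in N_j$ has weight at least $2/|N_j|$. The set $N_j$ depends only on the vector $x_j$. One could spend weight $2$, uniformly on the corresponding set, for each possible value of $x_j$; but there are up to $p^{k}-1$ values, and the resulting exponent would be exponential in $k$. Adding the requirements is wasteful: it suffices to give each $i$ the \emph{largest} weight that any of them asks for. The next lemma shows that these maxima sum to a quantity linear in the dimension.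

\begin{lemma}\label{lem:weights}
Let $(c_i)_{i\in J}$ be a finite family of vectors in a finite-dimensional vector space over a field, spanning a subspace of dimension $d$. For a linear functional $x$ let $N_x=\{i\in J:x(c_i)\ne0\}$, and for $c_i\ne0$ let $g_i=\min\{|N_x|:i\in N_x\}$. Then
\[
\sum_{i:\,c_i\ne0}\frac1{g_i}\le d .
\]
\end{lemma}

In the language of codes, the vectors $(x(c_i))_{i\in J}$ form a linear code of dimension $d$, and $g_i$ is the least weight of a codeword that is nonzero in position $i$. For instance, take $M$ copies of $\varepsilon_1$ and one copy of $\varepsilon_2$ in dimension $2$. Then $g_i=M$ for the copies of $\varepsilon_1$ and $g_i=1$ for $\varepsilon_2$, and the sum is $M\cdot\frac1M+1=2$. Uniform weights would have to be at least $1$ to serve the singleton set, for a total of $M+1$.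

\begin{proof}
Induction on $d$; for $d=0$ the sum is empty. Let $d\ge1$ and choose $x$ with $N_x\ne\emptyset$ and $|N_x|$ minimum. Every $i\in N_x$ has $g_i=|N_x|$, so these indices contribute exactly $1$. Let $J'=J\setminus N_x$. The vectors $c_i$ with $i\in J'$ lie in $\ker x$, whereas some vector of the family does not, so they span a proper subspace of the span of the family, of dimension at most $d-1$. For $i\in J'$ with $c_i\ne0$ the analogous quantity for the subfamily is $g_i'=\min\{|N_y\cap J'|:i\in N_y\}\le g_i$. By induction, $\sum 1/g_i\le\sum1/g_i'\le d-1$, both sums taken over $i\in J'$ with $c_i\ne0$.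
\end{proof}

\begin{proposition}\label{prop:cover}
The set $R$ has a fractional cover by $(\operatorname{supp}(d_i))_{i\in J}$ of weight at most $\tau=\min\{2k,\,2B/3\}$.
\end{proposition}

\begin{proof}
We give two covers, of weights at most $2k'$ and $B-k'$.

\emph{First cover.} Let $\bar c_i,\bar x_j\in\mathrm{GF}(p)^{k'}$ consist of the last $k'$ coordinates of $c_i$ and $x_j$. The first $r$ coordinates of $x_j$ vanish, so $\langle c_i,x_j\rangle=\langle\bar c_i,\bar x_j\rangle$, and $N_j$ is the set $N_x$ of Lemma~\ref{lem:weights} for the family $(\bar c_i)_{i\in J}$ and the functional $x=\langle\,\cdot\,,\bar x_j\rangle$. With $g_i$ as in that lemma, put $w_i=2/g_i$ if $\bar c_i\ne0$ and $w_i=0$ otherwise; the total is at most $2k'$. Let $j\in R$. Every $i\in N_j$ has $\bar c_i\neq0$ and $g_i\le|N_j|$, that is, $w_i\ge2/|N_j|$. By Lemma~\ref{lem:exchange} the supports containing $j$ carry weight at least $\frac{|N_j|}2\cdot\frac2{|N_j|}=1$.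

\emph{Second cover.} Give weight $1$ to each dirty column that is not an anchor and weight $0$ to all others; the total is $|J_1|-k'\le B-k'$. Let $j\in R$. By Lemma~\ref{lem:exchange} there is $i\in N_j\subseteq J_1$ with $d_i[j]\ne0$, and $i$ is not an anchor because anchors have residual $0$. So $j$ is covered.

The better of the two covers has weight at most $2k'\le2k$, and at most
\[
\min\{2k',\,B-k'\}\le\tfrac13\cdot2k'+\tfrac23(B-k')=\tfrac23B.\qedhere
\]
\end{proof}

The rule that clean anchors are chosen first serves only the bound $2B/3$: it gives $N_j\subseteq J_1$ and makes the $k'$ of the first cover a number of \emph{dirty} anchors. With an arbitrary basis of columns, Lemma~\ref{lem:weights} applied to $(c_i)$ itself still gives weight $2s\le2k$.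

\section{Patterns and their placements}\label{sec:count}

Fix a tuple $(i_1,\dots,i_s)$ of distinct columns with $s\le k$. Its \emph{catalog} is the set system
\[
\mathcal C=\Big\{\operatorname{supp}\Big(a_i-\sum_\alpha c[\alpha]\,a_{i_\alpha}\Big):\ i\in[n],\ c\in\mathrm{GF}(p)^s,\ \text{the support has size at most }B\Big\}
\]
on the rows $[m]$. It is computable from the input and the tuple, and $|\mathcal C|\le np^k$. If the tuple consists of the anchors of a cheapest solution, then all sets $\operatorname{supp}(d_i)$, $i\in J$, belong to $\mathcal C$ by Lemma~\ref{lem:small}.

\begin{definition}\label{def:pattern}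
A \emph{pattern} is a pair $(b,\mathcal H)$, where $0\le b\le B$ and $\mathcal H$ is a set of at most $b$ subsets of $[b]$ by which $[b]$ has a fractional cover of weight at most $\tau$. For $1\le v\le b$ let $\Pi_v$ be the set of injective maps $\pi:[v]\to[m]$ such that for every $F\in\mathcal H$ the set $\pi(F\cap[v])$ is contained in some member of $\mathcal C$, and let $\Pi_0$ consist of the empty map. The members of $\Pi_b$ are the \emph{placements} of the pattern.
\end{definition}

The restriction $|\mathcal H|\le b$ keeps the number of patterns singly exponential in $B^2$; without it there would be up to $2^{2^b}$ set systems on $[b]$. It costs nothing, by the usual argument for basic solutions of linear programs.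

\begin{proposition}\label{prop:pattern}
For the anchors of a cheapest solution, with $R$ as in Section~\ref{sec:structure}, there are a pattern $(b,\mathcal H)$ with $b=|R|$ and a placement $\pi$ of it with image $R$.
\end{proposition}

\begin{proof}
We have $b=|R|\le B$ by Lemma~\ref{lem:small}. Fix a bijection $\pi:[b]\to R$ and put $F_i=\pi^{-1}(\operatorname{supp}(d_i)\cap R)$ for $i\in J$. Adding up the weights of indices $i$ with the same $F_i$ turns the cover of Proposition~\ref{prop:cover} into a fractional cover $(w_F)$ of $[b]$ by the set system $\{F_i:i\in J\}$, of weight at most $\tau$. Among such covers take one for which $\mathcal H=\{F:w_F>0\}$ is smallest. Suppose $|\mathcal H|>b$. Then the indicator vectors $1_F\in\mathbb R^b$ ($F\in\mathcal H$) satisfy a nontrivial relation $\sum_F\lambda_F1_F=0$, and after a change of sign $\sum_F\lambda_F\le0$, so some $\lambda_F$ is negative. For $\eta\ge0$ the numbers $w_F+\eta\lambda_F$ have the same sum as the $w_F$ over the sets containing any given point, and no larger total. For the least $\eta$ at which one of them vanishes they form a cover with fewer positive weights, a contradiction. So $(b,\mathcal H)$ is a pattern. Each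 $F\in\mathcal H$ is some $F_i$, and $\pi(F_i)\subseteq\operatorname{supp}(d_i)\in\mathcal C$, so $\pi\in\Pi_b$.
\end{proof}

To count placements we use Shannon entropy. For a random variable $Y$ with finitely many values, $H(Y)=-\sum_y\Pr[Y=y]\log\Pr[Y=y]$, and $H(Y\mid Z)=H(Y,Z)-H(Z)$. We need four standard facts: $H(Y)\le\log M$ if $Y$ takes at most $M$ values, with equality if $Y$ is uniform on $M$ values; the chain rule $H(Y_1,\dots,Y_v)=\sum_uH(Y_u\mid Y_1,\dots,Y_{u-1})$; $H(Y\mid Z)\ge0$; and $H(Y\mid Z,Z')\le H(Y\mid Z)$.

\begin{lemma}[Shearer; Atserias--Grohe--Marx]\label{lem:shearer}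
Let $(w_F)_{F\in\mathcal H}$ be a fractional cover of $[b]$ by a set system $\mathcal H$ on $[b]$, and let $v\le b$. Let $X$ be a nonempty set of maps $[v]\to[m]$, and let $X_F$ be the set of restrictions of members of $X$ to $F\cap[v]$. Then $|X|\le\prod_{F\in\mathcal H}|X_F|^{w_F}$.
\end{lemma}

As an illustration, let $b=v=3$, let $\mathcal H$ consist of the three pairs with weights $\frac12$, and let $X$ be the set of ordered triangles of a graph with $M$ edges. Then $|X_F|\le2M$, and the lemma gives $|X|\le(2M)^{3/2}$, whereas covering a triangle by two of its edges gives only $(2M)^2$.

\begin{proof}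
Let $\pi$ be uniformly distributed on $X$, write $\pi_u=\pi(u)$, and let $\pi_T$ be the restriction of $\pi$ to $T\subseteq[v]$. Then
\begin{align*}
\log|X|&=\sum_{u\in[v]}H(\pi_u\mid\pi_{[u-1]})
\le\sum_{u\in[v]}\ \sum_{F\ni u}w_F\,H(\pi_u\mid\pi_{[u-1]})\\
&\le\sum_{F}w_F\sum_{u\in F\cap[v]}H(\pi_u\mid\pi_{F\cap[u-1]})
=\sum_Fw_F\,H(\pi_{F\cap[v]})\le\sum_Fw_F\log|X_F|.
\end{align*}
The steps are: uniformity and the chain rule; the covering condition with nonnegativity; dropping part of the condition; the chain rule on $F\cap[v]$; and the bound by the number of values.
\end{proof}

A bound on the number of placements does not yet list them. They can be built point by point, because the bound holds for every intermediate set $\Pi_v$ as well; this is why Lemma~\ref{lem:shearer} allows $v<b$.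

\begin{proposition}\label{prop:list}
For every pattern $(b,\mathcal H)$ with $b\ge1$ and every $v\le b$ we have $|\Pi_v|\le(np^kB^B)^\tau$. Moreover, for $v<b$ the restriction to $[v]$ of every map in $\Pi_{v+1}$ lies in $\Pi_v$.
\end{proposition}

\begin{proof}
Here $B\ge1$, so $M=np^kB^B\ge1$, and we may assume $v\ge1$ and $\Pi_v\ne\emptyset$. The restriction to $F\cap[v]$ of a map in $\Pi_v$ maps a set of size at most $B$ into a member of $\mathcal C$, which has size at most $B$. So there are at most $|\mathcal C|\cdot B^B\le M$ restrictions, and Lemma~\ref{lem:shearer} gives $|\Pi_v|\le M^{\sum_Fw_F}\le M^\tau$. The second claim is trivial for $v=0$ and follows from $\pi(F\cap[v])\subseteq\pi(F\cap[v+1])$ for $v\ge1$.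
\end{proof}

\section{The algorithm}\label{sec:alg}

\begin{proof}[Proof of Theorem~\ref{thm:alg}]
For $k=0$ we only count the nonzero entries of each column and sort, in time $(nm)^{O(1)}$. Let $k\ge1$. For each $s\in\{0,\dots,\min(k,n)\}$ and each tuple $(i_1,\dots,i_s)$ of distinct columns, do the following.
\begin{enumerate}
\item Compute the catalog $\mathcal C$.
\item For each pattern $(b,\mathcal H)$ compute $\Pi_0,\Pi_1,\dots,\Pi_b$, obtaining $\Pi_{v+1}$ by testing all $m$ extensions of each map in $\Pi_v$. This finds all of $\Pi_{v+1}$ by Proposition~\ref{prop:list}.
\item For each $\pi\in\Pi_b$ and each sequence $y_1,\dots,y_b\in\mathrm{GF}(p)^s\setminus\{0\}$ put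
\[
z_\alpha=a_{i_\alpha}-\sum_{u\in[b]}y_u[\alpha]\,\varepsilon_{\pi(u)}\quad(\alpha\in[s]),\qquad S=\operatorname{span}(z_1,\dots,z_s).
\]
Compute all $\operatorname{dist}(a_i,S)$ by enumerating the at most $p^s$ vectors of $S$, and accept if the $n-\ell$ smallest distances sum to at most $B$.
\end{enumerate}
If no test accepts, reject.

\emph{Correctness.} If the algorithm accepts, the instance is a yes-instance by Lemma~\ref{lem:subspace}, since $\dim S\le s\le k$. Conversely, take a yes-instance and a cheapest solution with the data of Section~\ref{sec:structure}. Its anchors are $s\le\min(k,n)$ distinct columns, so the algorithm considers them, and then the pattern $(b,\mathcal H)$ and the placement $\pi$ of Proposition~\ref{prop:pattern}, and then the sequence $y_u=x_{\pi(u)}$, whose terms are nonzero because $\pi(u)\in R$. As $e_{i_\alpha}$ vanishes outside $R$,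
\[
z_\alpha=a_{i_\alpha}-\sum_{j\in R}e_{i_\alpha}[j]\,\varepsilon_j=a_{i_\alpha}-e_{i_\alpha}=l_{i_\alpha}.
\]
So $S$ is the column space of $L$, and the test accepts by Lemma~\ref{lem:subspace}.

\emph{Running time.} We count the choices.
\begin{itemize}
\item There are at most $(k+1)n^k\le p^kn^k$ tuples.
\item A nonempty set of at most $b$ subsets of $[b]$ is the set of terms of a sequence of $b$ subsets, so there are at most $(B+1)(2^{B^2}+1)=2^{O(B^2)}$ pairs $(b,\mathcal H)$ to examine. Whether such a pair is a pattern is the feasibility of a linear program with at most $B$ variables, $O(B)$ constraints and integer coefficients of size $O(B)$, which is decided in time $(B+1)^{O(1)}$.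
\item Each $\Pi_v$ has at most $(np^kB^B)^\tau$ elements by Proposition~\ref{prop:list}; for $b=0$ there is a single map.
\item There are at most $p^{kB}$ sequences $y_1,\dots,y_b$.
\end{itemize}
Computing a catalog, testing the $m$ extensions of one map (at most $B$ sets $F$ against at most $np^k$ members of $\mathcal C$) and one test in Step~3 each take time $p^{O(k)}(nm)^{O(1)}(B+1)^{O(1)}$; a field operation costs $p^{O(1)}$, which is absorbed because $k\ge1$. The total is
\begin{equation}\label{eq:time}
n^{k+\tau}\cdot 2^{O(B^2)}\,B^{B\tau}\cdot p^{\,k\tau+kB+O(k)}\cdot(nm)^{O(1)},
\end{equation}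
with $B^{B\tau}=1$ for $B=0$. Since $\tau\le2B/3$, we have $B^{B\tau}\le2^{O(B^2\log(B+2))}$ and $k\tau+kB+O(k)=O(k(B+1))$, which is the stated bound. Finally $k+\tau\le3k$, and $\tau=0$ for $B=0$.
\end{proof}

\begin{remark}\label{rem:field}
Section~\ref{sec:structure} makes no use of the field. Finiteness enters only through three enumerations: the coefficient vectors $c$ in the catalog, the error values $y_u$, and the vectors of $S$. Hence Theorem~\ref{thm:alg} and its proof hold verbatim over any finite field, with its order in place of $p$. In \eqref{eq:time} we have $p^{k\tau}\le p^{2k^2}$, so the only factor that does not fit the shape $f(k,B)\cdot(nmp)^{h(k)}$ is $p^{kB}$, the cost of guessing the error values. By Theorem~\ref{thm:p} this shape cannot be attained unless FPT${}={}$W[1].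
\end{remark}

\section{The exponent must be linear in $k$}\label{sec:eth}

We use the following theorem of Chen, Huang, Kanj and Xia \cite{CHKX}: under ETH, deciding whether an $N$-vertex graph has a clique on $q$ vertices (a $q$-clique) is impossible in time $f(q)\cdot N^{o(q)}$, for any computable $f$. To transfer an exponent $o(k)$ to an exponent $o(q)$ we need a reduction with $k=O(q)$. It comes from the incidence matrix, in which cliques are the largest edge sets of given rank. For example, three edges have rank $2$ if they form a triangle, and rank $3$ if they form a forest.

For a graph $G$ let $A_0$ be the matrix over $\mathrm{GF}(p)$ with rows indexed by $V(G)$ and one column $\varepsilon_u-\varepsilon_{u'}$ for each edge $uu'$, oriented arbitrarily. The \emph{rank} of an edge set is the rank of its columns.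

\begin{lemma}\label{lem:clique}
Let $q\ge2$. The edge set of a $q$-clique has rank $q-1$. Conversely, an edge set $F$ with $|F|\ge\binom q2$ and rank at most $q-1$ is the edge set of a $q$-clique.
\end{lemma}

\begin{proof}
Let $F$ be a nonempty edge set, let $W$ be the set of vertices it covers, and let the graph $(W,F)$ have components with $n_1,\dots,n_c\ge2$ vertices. Rows outside $W$ are zero on $F$. A vector $y\in\mathrm{GF}(p)^W$ is orthogonal to all columns of $F$ if and only if $y[u]=y[u']$ for each edge $uu'\in F$, that is, if and only if $y$ is constant on components. So the left kernel has dimension $c$, and the rank is $|W|-c=\sum_i(n_i-1)$. For a $q$-clique this is $q-1$.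

Now let $|F|\ge\binom q2$ and $\sum_i(n_i-1)\le q-1$. Put $\varphi(a)=a(a+1)/2=\binom{a+1}2$, a strictly increasing function on nonnegative integers with $\varphi(a+a')=\varphi(a)+\varphi(a')+aa'$. Then
\[
\binom q2\le|F|\le\sum_i\binom{n_i}2=\sum_i\varphi(n_i-1)\le\varphi\Big(\sum_i(n_i-1)\Big)\le\varphi(q-1)=\binom q2,
\]
and equality holds throughout. Since all $n_i-1\ge1$, equality in the third inequality forces $c=1$; equality in the last forces $n_1=q$; and $|F|=\binom q2$ says that all pairs in $W$ are edges of $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:eth}]
Let $G$ be an $N$-vertex graph and $q\ge2$. If $|E(G)|<\binom q2$, there is no $q$-clique. Otherwise let $A$ consist of $B_0+1$ copies of $A_0$ stacked vertically, and set $k=q-1$, $\ell=|E(G)|-\binom q2$, $B=B_0$. The stacking makes the error budget useless, while a set of columns has the same rank in $A$ as in $A_0$.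

If $G$ has a $q$-clique, keep its $\binom q2$ edges: they have rank $k$ by Lemma~\ref{lem:clique}, so $L=A^{-O}$ is a solution of cost $0$. Conversely, let $(O,L)$ be a solution and $F$ the set of kept edges, so $|F|\ge\binom q2$. At most $B_0$ errors leave one of the $B_0+1$ copies without error. The rows of $L$ in this copy are those of $A_0^{-O}$, so $F$ has rank at most $\operatorname{rank}(L)\le q-1$, and Lemma~\ref{lem:clique} yields a $q$-clique.

The matrix $A$ has $m=(B_0+1)N$ rows and $n\le N^2$ columns, so $nm\le(B_0+1)N^3$. Suppose the problem with $B=B_0$ is solvable in time $f(k)(nm)^{h(k)}$ with $f$ computable and $h(k)=o(k)$, and let $C$ be an integer with $h(k)\le Ck$ for all $k\ge1$. Then the existence of a $q$-clique is decided in time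
\[
N^{O(1)}+f(q-1)\,(B_0+1)^{Cq}\,N^{3h(q-1)},
\]
which has the form $f'(q)N^{o(q)}$ with $f'$ computable, because $B_0$ and $C$ are constants. This contradicts ETH.
\end{proof}

\section{Large fields: hardness in rank one}\label{sec:p}

We reduce from \textsc{Multicolored Clique}, which is W[1]-hard parameterized by $q$: given a graph $G$ with $V(G)=V_1\cup\dots\cup V_q$ (disjoint) and all edges joining different classes, is there a $q$-clique? Such a clique has exactly one vertex in each class.

As in Example~\ref{ex:majority}, appending $B+1$ rows of ones forces all columns of $L$ to equal one vector $z$. We let the first $q$ entries of $z$ name one vertex in each class, and we let the column of an edge name its two endpoints, so that it agrees with $z$ twice exactly when both endpoints are named by $z$. The other $q-2$ entries of the column must be filled with values that are of no use to $z$, and this is where a large field is needed: each such entry receives a value that occurs nowhere else among the first $q$ rows. If all of them were filled with $0$ instead, the vector $z$ with zeros in the first $q$ rows would be at distance only $2$ from every column.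

\begin{proof}[Proof of Theorem~\ref{thm:p}]
Instances with $q\le3$ are solved by brute force, so let $q\ge4$. Put $T=\binom q2$ and $B=T(q-2)$. If $|E(G)|<T$ there is no $q$-clique, so assume $|E(G)|\ge T$. Delete isolated vertices, so that $|V(G)|\le2|E(G)|$. Let $M=1+|V(G)|+q|E(G)|$. By Bertrand's postulate there is a prime $p$ with $M<p<2M$, which is found by trial division in polynomial time. Fix pairwise distinct nonzero elements of $\mathrm{GF}(p)$: a \emph{label} for each vertex and a \emph{junk} element for each pair of an edge and an index in $[q]$. For each edge $uu'$ with $u\in V_\gamma$, $u'\in V_\delta$ make a column with $m=q+B+1$ entries: rows $\gamma$ and $\delta$ hold the labels of $u$ and $u'$, each other row in $[q]$ holds the junk element of the edge and that row, and the last $B+1$ rows hold $1$. Set $k=1$ and $\ell=|E(G)|-T$. With $n=|E(G)|$ we have $M\le1+(q+2)n\le(q+3)n\le nm$, so $p<2nm$.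

\emph{A clique gives a solution.} Keep the $T$ edges of the clique, and let every column of $L$ be the vector $z$ with the label of the clique vertex of $V_\gamma$ in row $\gamma\in[q]$ and $1$ in the last rows. Then $\operatorname{rank}(L)=1$, and each kept column differs from $z$ exactly in its $q-2$ junk entries, so the cost is $T(q-2)=B$.

\emph{A solution gives a clique.} At least $T$ columns are kept; deleting further columns increases neither rank nor cost, so let the set $F$ of kept edges have exactly $T$ elements. One of the last $B+1$ rows has no error, so $L$ has a row of ones, all rows of $L$ are multiples of it, and all columns of $L$ equal one vector $z$. Among the $Tq$ entries of the kept columns in the rows $[q]$ at most $B$ differ from $z$, so at least $Tq-T(q-2)=2T$ agree with $z$.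

Call $\gamma\in[q]$ a \emph{vertex row} if $z[\gamma]$ is the label of a vertex of $V_\gamma$. Let $U$ be the set of these vertices and $j$ the number of other rows in $[q]$, so $|U|=q-j$. The entries of row $\gamma$ are labels of vertices of $V_\gamma$ and pairwise distinct junk elements. So a row that is not a vertex row contains at most one agreement, and in a vertex row the agreements are the edges containing the named vertex. Hence in the vertex rows an edge of $F$ has as many agreements as it has endpoints in $U$. If $F_2$ is the set of edges of $F$ with both endpoints in $U$, then
\begin{equation}\label{eq:agree}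
2T\le2|F_2|+(T-|F_2|)+j=T+|F_2|+j\le T+\binom{q-j}2+j .
\end{equation}
Therefore $j\ge\binom q2-\binom{q-j}2=\frac12j(2q-j-1)$. If $j\ge1$, dividing by $j$ gives $2q-3\le j\le q$, so $q\le3$, contrary to $q\ge4$. Thus $j=0$, $|U|=q$, and \eqref{eq:agree} gives $|F_2|\ge T=\binom q2$: all pairs in $U$ are edges, and $U$ is a $q$-clique.

The reduction runs in polynomial time, $k=1$, and $B=\binom q2(q-2)$ depends only on $q$, which proves W[1]-hardness. An algorithm with running time $f(k,B)(nmp)^{h(k)}$ would solve the constructed instance in time $f(1,B)\cdot(2n^2m^2)^{h(1)}$, which would put \textsc{Multicolored Clique} in FPT and give FPT${}={}$W[1].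
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFGS}
Sayan Bandyapadhyay, Fedor V. Fomin, Petr A. Golovach, Kirill Simonov,
\emph{Parameterized Complexity of Feature Selection for Categorical Data Clustering},
arXiv:2105.03753 (2021).

\bibitem{CHKX}
Chen, Huang, Kanj, Xia,
\emph{J. Comput. Syst. Sci.} 72 (2006).

\end{thebibliography}
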